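# A logarithmic bound for the Lane–Emden system in planar domains

## 1. An interval, a disk, and a logarithm

We begin in dimension one, where everything can be done by hand. Let $u,v$ be positive on $(0,1)$, zero at the endpoints, continuous on $[0,1]$ and $C^2$ inside, with
$$-u''=v^p,\qquad -v''=u^q ,$$
where $p,q\ge 1$ and $pq-1\ge\kappa$ for a fixed $\kappa>0$. How large can $u$ and $v$ be? We want a bound that does not see $p$ and $q$, only $\kappa$.

Take $\varphi(x)=\frac{\pi}{2}\sin \pi x$, so that $-\varphi''=\pi^2\varphi$ and $\int_0^1\varphi=1$, and put $A=\int_0^1u\varphi$, $B=\int_0^1 v\varphi$. Integrating by parts twice and applying Jensen's inequality with the probability density $\varphi$,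
$$\pi^2A=\int_0^1 v^p\varphi\ge B^p,\qquad \pi^2B=\int_0^1u^q\varphi\ge A^q .$$
Insert the second inequality in the first: $\pi^2A\ge \pi^{-2p}A^{pq}$, that is, $A^{pq-1}\le\pi^{2(p+1)}$. Now $pq\ge1+\kappa$ gives $pq-1\ge\frac{\kappa}{1+\kappa}pq$, and $p+1\le 2p\le 2pq$, so
$$\frac{p+1}{pq-1}\le\sigma,\qquad \frac{q+1}{pq-1}\le\sigma,\qquad \sigma:=\frac{2(1+\kappa)}{\kappa}. \tag{1}$$
Hence $A\le\pi^{2\sigma}$, and in the same way $B\le\pi^{2\sigma}$. In particular $\int_0^1u^q\varphi=\pi^2B\le\pi^{2+2\sigma}$.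

To pass from this integral to the maximum of $v$, write $v(t)=\int_0^1g(t,s)\,u(s)^q\,ds$ with the Green function $g(t,s)=\min(t,s)\,(1-\max(t,s))\le s(1-s)$. By concavity of the sine, $\sin\pi s\ge2\min(s,1-s)\ge2s(1-s)$, so $\varphi(s)\ge\pi s(1-s)$ and
$$v(t)\le\frac1\pi\int_0^1u^q\varphi\le\pi^{1+2\sigma}.$$
The same holds for $u$. On an interval both components are bounded by a constant that depends on $\kappa$ only.

Now replace the interval by the unit disk in $\mathbb R^2$. The bound on $\int u^q\varphi$ survives word for word. What breaks is the last step, because the Green function of the disk is unbounded. For instance, put mass $m$ uniformly on the disk $B_r$ of radius $r<1$ and solve $-\Delta v=\frac{m}{\pi r^2}1_{B_r}$ with zero boundary values. Then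
$$v(0)=\int_{B_1}\frac{1}{2\pi}\log\frac1{|x|}\,\frac{m}{\pi r^2}1_{B_r}\,dx=\frac{m}{\pi r^2}\int_0^rs\log\frac1s\,ds=\frac{m}{2\pi}\Big(\log\frac1r+\frac12\Big).$$
Bounded mass allows a large maximum, provided that the mass is concentrated. So we must know how concentrated $u^q$ can be. If $q$ is huge, $u^q$ is a sharp peak: it drops as soon as $u$ falls by a fraction $1/q$ of its maximum $N$. Since $-\Delta u=v^p\le M^p$ with $M=\max v$, this takes a distance of order at least $r=(N/(qM^p))^{1/2}$.

Here is a model that can be computed exactly. Replace $u^q$ by a point mass $2\pi\alpha$ at the origin, so that $v=\alpha\log\frac1{|x|}$, and solve $-\Delta u=v^p$ in the disk with zero boundary values. With $s=e^{-t}$,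
$$u(0)=\int_0^1\log\frac1s\,\Big(\alpha\log\frac1s\Big)^p s\,ds=\alpha^p\int_0^\infty t^{p+1}e^{-2t}\,dt=\alpha^p\,2^{-p-2}\,\Gamma(p+2).$$
If $u(0)$ is close to $1$ (which is plausible for huge $q$, since $u^q$ must be neither negligible nor enormous), this fixes $\alpha$. For $p=1$ we get $\alpha=4$; cutting off the logarithm at $r\approx q^{-1/2}$ gives $\max v\approx4\cdot\frac12\log q=2\log q$. For general $p$, $\alpha$ is of order $1/p$ by Stirling's formula, and the model suggests $\max v\approx\frac{\log q}{p}$ up to constants. The model is not a proof, but it suggests a question. In the plane, on an arbitrary smooth domain, are the maxima of the solutions controlled by a logarithm of the exponents, uniformly in all $p,q$?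

## 2. The estimate, its sharpness on the disk, and the annulus

Throughout, $\Omega\subset\mathbb R^2$ is a bounded domain with $C^2$-smooth boundary. A *solution* is a pair $(u,v)\in[C^2(\Omega)\cap C(\overline\Omega)]^2$ with
$$-\Delta u=v^p,\ u>0\ \text{ in }\Omega,\qquad -\Delta v=u^q,\ v>0\ \text{ in }\Omega,\qquad u=v=0\ \text{ on }\partial\Omega. \tag{2}$$
The exponents satisfy, for a fixed but arbitrary constant $\kappa>0$,
$$p\ge1,\qquad q\ge1,\qquad pq-1\ge\kappa. \tag{*}$$
The question comes from Nikola Kamburov and Boyan Sirakov, "Uniform a priori estimates for positive solutions of the Lane-Emden system in the plane", arXiv:2205.02587 (2022). It is the following conjecture: under $(*)$ alone, for every bounded $C^2$ domain, there is $C=C(\kappa,\Omega)$ with $\|u\|_{L^\infty(\Omega)}\le C\log(pq)$ and $\|v\|_{L^\infty(\Omega)}\le C\log(pq)$ for every solution. The answer is yes, in a sharper form.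

**Theorem A.** Let $\Omega\subset\mathbb R^2$ be a bounded $C^2$ domain and $\kappa>0$. There is $C=C(\kappa,\Omega)$ such that every solution with exponents satisfying $(*)$ satisfies
$$\|v\|_\infty\le C\Big(1+\frac{\log q}{p}\Big),\qquad \|u\|_\infty\le C\Big(1+\frac{\log p}{q}\Big). \tag{3}$$

**Corollary (the conjecture).** Under the same assumptions, $\|u\|_\infty,\|v\|_\infty\le C(\kappa,\Omega)\log(pq)$.

*Proof of the Corollary from Theorem A.* Since $pq\ge1+\kappa$, we have $1\le\frac{\log(pq)}{\log(1+\kappa)}$. Since $p,q\ge1$, we have $\frac{\log q}{p}\le\log q\le\log(pq)$. Adding, $1+\frac{\log q}p\le\big(\frac1{\log(1+\kappa)}+1\big)\log(pq)$, and likewise with $p,q$ exchanged. $\square$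

Let us read (3). If $q\le e^p$, then $v$ is bounded by $2C$. If $q>e^p$, then $q>p$, so $\frac{\log p}{q}\le\frac{\log q}{q}\le1$ and $u$ is bounded by $2C$. So at least one component is always bounded.

The following two complements are not needed for the conjecture. They show that the shape of (3) is right on the disk, and that it can be too generous elsewhere.

**Theorem B.** Let $\Omega$ be the unit disk.

1. For every $\kappa>0$ there is $c=c(\kappa)>0$ such that every solution with $(*)$ satisfies $\|v\|_\infty\ge c(1+\frac{\log q}{p})$ and $\|u\|_\infty\ge c(1+\frac{\log p}{q})$.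
2. If $p_n,q_n\ge1$, $\frac{\log q_n}{p_n}\to\infty$ and $(u_n,v_n)$ are solutions with these exponents, then
$$\|v_n\|_\infty=(1+o(1))\,A_{p_n}\log q_n,\qquad A_p=\Big(\frac{4}{\Gamma(p+2)}\Big)^{1/p},\qquad \|u_n\|_\infty\to1.$$
3. Solutions exist for all $p,q\ge1$ with $pq>1$ (on every bounded $C^2$ domain).

For $p=1$ we have $A_1=4/\Gamma(3)=2$, so $\|v_n\|_\infty\sim2\log q_n$: the model of Section 1 was right.

**Proposition C.** On the annulus $\{1<|x|<2\}$ there is, for each $\kappa$, a constant $C(\kappa)$ bounding both components of every *radial* solution, for all $(p,q)$ with $(*)$. Radial solutions exist there for all $p,q\ge1$ with $pq>1$. Hence the lower bounds of Theorem B do not hold for all solutions on general domains.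

Sections 3–8 prove Theorem A; Sections 9–11 prove the complements.

*Notation.* $N=\|u\|_\infty$, $M=\|v\|_\infty$, $d(x)=\operatorname{dist}(x,\partial\Omega)$. The letters $C,c>0$ denote constants that depend only on $\kappa$ and $\Omega$ and may change from line to line; numbered constants $C_2,C_3,\dots$ also depend only on $\kappa,\Omega$ and are fixed.

## 3. Linear facts and circle means

*Regularity.* For $1<s<\infty$ and $f\in L^s(\Omega)$ there is a unique $w\in W^{2,s}\cap W^{1,s}_0(\Omega)$ with $-\Delta w=f$ (Gilbarg–Trudinger, Thm 9.15). Let $(u,v)$ be a solution. Since $v^p\in C(\overline\Omega)$, for each $s>2$ there is such a $w$ with $f=v^p$, and $w\in C(\overline\Omega)$ vanishes on $\partial\Omega$. The difference $u-w$ is harmonic (in the sense of distributions, hence classically), continuous on $\overline\Omega$ and zero on $\partial\Omega$, so $u=w$. Therefore $u,v\in W^{2,s}\cap W^{1,s}_0(\Omega)$ for all $s<\infty$, and $\int(-\Delta u)\psi=\int\nabla u\cdot\nabla\psi=\int u(-\Delta\psi)$ for every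 $\psi$ in the same spaces.

*Maximum principles.* A $C^2$ function with $-\Delta w\ge0$ in a bounded open set that is continuous up to the boundary and $\ge0$ there is $\ge0$ inside. In a connected open set, if it is $\ge 0$, it is either $>0$ or $\equiv0$. Hopf's lemma: if $w>0$ and $-\Delta w\ge0$ in a ball, $w$ is $C^1$ up to a boundary point $y$ and $w(y)=0$, then the derivative of $w$ at $y$ in the direction of the inner normal is $>0$.

*Circle means.* If $w$ is $C^2$ on a neighborhood of $\overline{B_\rho(x_0)}$ and $\bar w(s)$ denotes its mean over $\partial B_s(x_0)$, the divergence theorem gives, for $0<s\le\rho$,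
$$\bar w'(s)=\frac1{2\pi s}\int_{B_s(x_0)}\Delta w,\qquad \bar w(s)\to w(x_0)\ \text{ as } s\to0. \tag{4}$$
For example, for $w=-|x|^2$ and $x_0=0$ we have $\bar w(s)=-s^2$ and $\frac{1}{2\pi s}(-4\pi s^2)=-2s$.

It pays to use the variable $t=\log\frac1s$. If $-\Delta w=f\ge0$ and $W(t)=\bar w(e^{-t})$, then (4) says $W'(t)=\frac1{2\pi}\int_{B_{e^{-t}}(x_0)}f$. This is $\ge0$ and nonincreasing in $t$. So the circle mean of a superharmonic function is a nondecreasing *concave* function of $t$. In the model, $W(t)=\alpha t$.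

## 4. Integral bounds from the first eigenfunction

Let $\varphi>0$ be the first Dirichlet eigenfunction of $-\Delta$ on $\Omega$, $\lambda$ its eigenvalue, normalized by $\int_\Omega\varphi=1$. The next lemma is the computation of Section 1 on a general domain, together with lower bounds for the maxima.

**Lemma 1.** Under $(*)$, every solution satisfies $\int_\Omega v^p\varphi\le C$, $\int_\Omega u^q\varphi\le C$, $N\ge c$, $M\ge c$.

*Proof.* Put $A=\int u\varphi$, $B=\int v\varphi$. As before, $\lambda A=\int v^p\varphi\ge B^p$ and $\lambda B=\int u^q\varphi\ge A^q$. So $\lambda A\ge\lambda^{-p}A^{pq}$, hence $A\le\lambda^{(p+1)/(pq-1)}\le\max(1,\lambda)^\sigma$ by (1), and likewise $B\le\max(1,\lambda)^\sigma$. Then $\int v^p\varphi=\lambda A$ and $\int u^q\varphi=\lambda B$ are bounded by $C$.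

For the lower bounds let $-\Delta\tau=1$ in $\Omega$, $\tau=0$ on $\partial\Omega$, and $\tau_*=\max(1,\max\tau)$. Since $-\Delta u=v^p\le M^p=-\Delta(M^p\tau)$, comparison gives $N\le\tau_*M^p$; likewise $M\le\tau_*N^q$. So $N\le\tau_*^{1+p}N^{pq}$, i.e. $N^{pq-1}\ge\tau_*^{-(1+p)}$, and (1) gives $N\ge\tau_*^{-\sigma}$. Similarly $M\ge\tau_*^{-\sigma}$. $\square$

The weight $\varphi$ vanishes at the boundary, so Lemma 1 is useful only away from $\partial\Omega$. The following statement makes this harmless. Its proof occupies Sections 7 and 8.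

**Lemma 2.** There is $\varepsilon=\varepsilon(\Omega)\in(0,1]$ such that, for every solution and all $p,q\ge1$, $u$ and $v$ have no critical points in $\{x\in\Omega:d(x)<\varepsilon\}$. In particular their maximum points satisfy $d\ge\varepsilon$.

What matters is that $\varepsilon$ does not depend on $p,q$ or on the solution. Accept Lemma 2 for now, and fix maximum points $u(x_1)=N$, $v(x_0)=M$; both have $d\ge\varepsilon$. Since $\varphi$ has a positive minimum on the compact set $\{d\ge\varepsilon/2\}$, Lemma 1 yields $C_2=C_2(\kappa,\Omega)\ge1$ with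
$$\int_{\{d\ge\varepsilon/2\}}u^q\le C_2,\qquad\int_{\{d\ge\varepsilon/2\}}v^p\le C_2. \tag{5}$$
Balls of radius at most $\varepsilon/2$ centered at $x_0$ or $x_1$ lie in $\{d\ge\varepsilon/2\}$.

## 5. The radius on which $u^q$ is flat, and an estimate that loses a factor $p$

The problem is invariant under $(u,p)\leftrightarrow(v,q)$, and this exchange swaps the two bounds in (3). So we only bound $M$. Following Section 1, set
$$r=\min\Big\{\frac\varepsilon2,\Big(\frac{N}{qM^p}\Big)^{1/2}\Big\},\qquad \ell=\log\frac{\varepsilon/2}{r}\ge0. \tag{6}$$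

**Lemma 3.** $N^qr^2\le C_2$, and the mean $\bar v(r)$ of $v$ over $\partial B_r(x_0)$ satisfies $\bar v(r)\ge M-\frac14C_2$.

*Proof.* The first claim says that $u^q$ is nearly as large as its maximum on a whole ball of radius $r$, so the bounded mass (5) limits $N^q$. Let $\bar u(s)$ be the mean of $u$ over $\partial B_s(x_1)$. By (4),
$$\bar u'(s)=-\frac1{2\pi s}\int_{B_s(x_1)}v^p\ge-\frac{M^ps}{2},\qquad\text{so}\qquad \bar u(s)\ge N-\frac{M^ps^2}{4}.$$
The mean of $u$ over $B_r(x_1)$ is a weighted average of $\bar u(s)$, $0<s<r$; hence it is at least $N-\frac{M^pr^2}{4}\ge N(1-\frac1{4q})$, because $M^pr^2\le N/q$. By Jensen and then Bernoulli's inequality (recall $q\ge1$), the mean of $u^q$ over $B_r(x_1)$ is at least $N^q(1-\frac1{4q})^q\ge\frac34N^q$. So (5) gives $\frac34\pi r^2N^q\le C_2$, and $\frac34\pi>1$.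

The second claim says that inside $B_r(x_0)$ there is not enough source to make $v$ grow much more. By (4) applied at $x_0$, $\bar v'(s)=-\frac1{2\pi s}\int_{B_s(x_0)}u^q\ge-\frac{N^qs}{2}$, so $\bar v(r)\ge M-\frac14N^qr^2\ge M-\frac14C_2$. $\square$

Note that the two balls have different centers. The bound on $N^q$ is produced at $x_1$ and spent at $x_0$; nothing requires the two maxima to be at the same place.

Let us see how far this gets. The natural next step is to bound $\bar v(r)$ by letting the bounded mass of $u^q$ act from radius $\varepsilon/2$ down to $r$. By (4) and (5), $\bar v(r)\le\bar v(\frac\varepsilon2)+\frac{C_2}{2\pi}\ell$. Moreover $\bar v(\varepsilon/2)\le C$: as $\bar v$ is nonincreasing in the radius, $\bar v(\varepsilon/2)$ is at most the mean of $v$ over $B_{\varepsilon/2}(x_0)$, which by Jensen and (5) is at most $\big(\frac{4C_2}{\pi\varepsilon^2}\big)^{1/p}\le\max\big(1,\frac{4C_2}{\pi\varepsilon^2}\big)$. Thus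
$$M\le C(1+\ell). \tag{7}$$
And $\ell$ is controlled. If $r=\varepsilon/2$ then $\ell=0$. Otherwise, since $\varepsilon/2<1$ and $N\ge c$,
$$\ell\le\log\frac1r=\tfrac12\big(\log q+p\log M-\log N\big)\le\tfrac12\big(\log q+p\log^+M+C\big). \tag{8}$$
Together, $M\le C_5(1+\log q+p\log^+M)$, with $C_5\ge1$. To absorb the last term use
$$\log^+x\le\frac xa+\log a\qquad(x>0,\ a\ge1), \tag{9}$$
which follows from $\log\frac xa\le\frac xa-1$. For $p=1$ this is fine: $a=2C_5$ gives $M\le C(1+\log q)$. For general $p$ we must take $a=2C_5p$, and the outcome is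
$$M\le2C_5\big(1+\log q+p\log(2C_5p)\big).$$
The term $p\log p$ is much larger than $\log(pq)$ when, say, $p$ is large and $q\le e^p$. This is where the approach stops: the radius $r$ may be as small as $M^{-p/2}$, so the number $\ell$ of logarithmic scales between $\varepsilon/2$ and $r$ contains $p\log M$, and (7) charges a fixed amount for every scale.

## 6. Concavity against the integral of $v^p$: proof of Theorem A

Estimate (7) uses the bound on $\int v^p$ only through a mean at one scale. In the model $v=\alpha\log\frac1{|x|}$ this is a waste: $\int_0^\infty(\alpha t)^pe^{-2t}dt=\alpha^p2^{-p-1}\Gamma(p+1)$ can stay bounded only if $\alpha\le C/p$. So the price per scale should be $1/p$, not $1$, and the factor $p$ in (8) should cancel. The model is linear in $t$, while in general we only know that $w(t)=\bar v(e^{-t})$ is concave. Concavity is enough: if $w$ reaches height $M/2$ after $\ell$ scales, then it has already reached height $\frac M2\frac p\ell$ after $p$ scales. And at depth $p$ the weight $e^{-2t}$ costs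 only $e^{-2p}$, which is harmless after taking a $p$-th root.

*Proof of Theorem A (given Lemma 2).* Recall that it suffices to bound $M$. If $M\le C_2$ there is nothing to do, so assume $M>C_2$.

**Step 1: half the maximum is seen at radius $r$.** This step replaces the pointwise value $M$ by a circle mean. By Lemma 3, $\bar v(r)\ge M-\frac14C_2\ge\frac M2$.

**Step 2: from the mean at radius $r$ to means at all larger radii.** Here concavity enters. Let $t_0=\log\frac2\varepsilon$, so $e^{-t_0}=\frac\varepsilon2$ and $e^{-(t_0+\ell)}=r$. Put $w(t)=\bar v(e^{-t})\ge0$ for $t\ge t_0$. By Section 3, $w'(t)=\frac1{2\pi}\int_{B_{e^{-t}}(x_0)}u^q$ is nonnegative and nonincreasing, so $w$ is nondecreasing and concave. From $w(t_0)\ge0$ and $w(t_0+\ell)\ge\frac M2$ we get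
$$w(t_0+s)\ge\frac M2\,\frac s\ell\qquad(0\le s\le\ell,\ \ell>0). \tag{10}$$

**Step 3: the integral of $v^p$ bounds every mean.** This step gives an upper bound to play against (10). Jensen's inequality on each circle, then (5) and the substitution $\varsigma=e^{-t_0-s}$, give for any $s_*\in[0,\ell]$
$$C_2\ge\int_{B_{\varepsilon/2}(x_0)}v^p\ge2\pi\int_0^{\varepsilon/2}\bar v(\varsigma)^p\varsigma\,d\varsigma=2\pi e^{-2t_0}\int_0^\infty w(t_0+s)^pe^{-2s}ds .$$
Since $w$ is nondecreasing, the last integral is at least $w(t_0+s_*)^p\int_{s_*}^\infty e^{-2s}ds=\frac12w(t_0+s_*)^pe^{-2s_*}$. Taking $p$-th roots,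
$$w(t_0+s_*)\le C_3e^{2s_*/p},\qquad C_3=\max\big(1,C_2e^{2t_0}/\pi\big). \tag{11}$$

**Step 4: choose the depth $s_*$.** The goal is $M\le C(1+\ell/p)$. If $\ell\le p$, take $s_*=\ell$ in (11): $\frac M2\le w(t_0+\ell)\le C_3e^2$. If $\ell>p$, take $s_*=p$ in (10) and (11): $\frac M2\,\frac p\ell\le C_3e^2$. In both cases
$$M\le2e^2C_3\Big(1+\frac\ell p\Big). \tag{12}$$

**Step 5: insert the size of $\ell$.** Now the $p$ in front of $\log M$ disappears. By (8), $\frac\ell p\le\frac12\big(\frac{\log q}p+\log^+M+C\big)$, also when $\ell=0$. So (12) becomes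
$$M\le C_4\Big(1+\frac{\log q}p+\log^+M\Big),\qquad C_4=C_4(\kappa,\Omega)\ge1 .$$
Apply (9) with $a=2C_4$: $C_4\log^+M\le\frac M2+C_4\log(2C_4)$. Hence
$$M\le2C_4\Big(1+\log(2C_4)+\frac{\log q}p\Big)\le C\Big(1+\frac{\log q}p\Big). \qquad\blacksquare$$

Lemma 2 is still owed.

## 7. Moving lines for a system with a monotone weight

For a bounded domain $D\subset\mathbb R^2$ let $\Lambda=\sup_Dy_1$, $D_\mu=D\cap\{y_1>\mu\}$, $T_\mu=\{y_1=\mu\}$, and let $y^\mu=(2\mu-y_1,y_2)$ be the reflection of $y$ in $T_\mu$. We shall use the geometric condition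

(H) $\quad y^\mu\in D$ whenever $y\in\overline D$, $y_1>\mu$.

For example, let $D$ be the unit disk. For every $y$ we have
$$|y^\mu|^2=(2\mu-y_1)^2+y_2^2=|y|^2-4\mu(y_1-\mu). \tag{13}$$
If $\mu\in(0,1)$, $|y|\le1$ and $y_1>\mu$, then $|y^\mu|<1$, so (H) holds for every $\mu\in(0,1)$. For $\mu<0$ it fails: $y=e_1$ goes to $(2\mu-1,0)\notin D$.

**Lemma 4.** Let $\lambda_0<\Lambda$ be such that (H) holds for every $\mu\in(\lambda_0,\Lambda)$. Let $h\in C(\overline D)$, $h>0$, with $h(y^\mu)\ge h(y)$ for $y\in D_\mu$, $\mu\in(\lambda_0,\Lambda)$. Let $U,V\in C^2(D)\cap C(\overline D)$ be positive in $D$, zero on $\partial D$, with $-\Delta U=hV^p$, $-\Delta V=hU^q$ and $p,q\ge1$. Then for $\mu\in(\lambda_0,\Lambda)$: $U(y^\mu)>U(y)$ and $V(y^\mu)>V(y)$ in $D_\mu$. Moreover $\partial_1U<0$, $\partial_1V<0$ in $D_{\lambda_0}$.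

*Proof.* Let $w_\mu(y)=U(y^\mu)-U(y)$ and $z_\mu(y)=V(y^\mu)-V(y)$ on $\overline{D_\mu}$. By (H) these are defined and continuous (on $T_\mu$, $y^\mu=y$).

**Step 1: a linear cooperative system for the differences.** This turns the comparison into a maximum principle question. In $D_\mu$, since $h(y^\mu)\ge h(y)$ and $V\ge0$,
$$-\Delta w_\mu\ge h(y)\big(V(y^\mu)^p-V(y)^p\big)=a\,z_\mu,\qquad -\Delta z_\mu\ge b\,w_\mu,\qquad 0\le a,b\le C_1 . \tag{14}$$
Here $a$ is $h$ times the difference quotient of $s\mapsto s^p$ between $V(y)$ and $V(y^\mu)$ (and $a:=0$ where $z_\mu=0$), $b$ is defined analogously, and $C_1=\max h\cdot\max(p\|V\|_\infty^{p-1},q\|U\|_\infty^{q-1})$ does not depend on $\mu$. The boundary of $D_\mu$ is covered by two sets: on $\partial D_\mu\cap T_\mu$ we have $w_\mu=z_\mu=0$; on $\partial D\cap\{y_1>\mu\}$ we have $w_\mu,z_\mu>0$, because there $U(y)=V(y)=0$ while $y^\mu\in D$ by (H).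

**Step 2: a maximum principle on sets of small measure.** The system (14) has no maximum principle in general, but it has one on small sets. We claim that there is $\delta>0$, independent of $\mu$, such that if $D'\subset D_\mu$ is open, $|D'|<\delta$ and $w_\mu,z_\mu\ge0$ on $\partial D'$, then $w_\mu,z_\mu\ge0$ in $D'$.

Let $R_D=\operatorname{diam}D$ and $T(y)=\frac1{2\pi}\int_{D'}\log\frac{R_D}{|y-x|}\,dx$. This function is continuous, $\ge0$ on $\overline{D'}$, and smooth with $-\Delta T=1$ in $D'$ (near a point of $D'$ it is the explicit quadratic potential of a small disk plus a harmonic function). Let $\pi\rho^2=|D'|$. Replacing $D'$ by the disk $B_\rho(y)$ of equal measure moves mass to places where the logarithm is larger, so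
$$T(y)\le\frac1{2\pi}\int_{B_\rho(y)}\log\frac{R_D}{|y-x|}\,dx=\int_0^\rho s\log\frac{R_D}s\,ds=\frac{\rho^2}2\Big(\log\frac{R_D}\rho+\frac12\Big).$$
So $T\le\frac1{2C_1}$ on $\overline{D'}$ if $\delta$ is small. Let $m=\sup_{D'}\max(w_\mu^-,z_\mu^-)<\infty$, where $f^-=\max(-f,0)$. By (14), $-\Delta w_\mu\ge-C_1m$ in $D'$, so $w_\mu+C_1mT$ is superharmonic in $D'$ and $\ge0$ on $\partial D'$. Hence $w_\mu\ge-C_1mT\ge-\frac m2$, and similarly $z_\mu\ge-\frac m2$. So $m\le\frac m2$, i.e. $m=0$.

**Step 3: nonnegative implies positive.** We show that if $w_\mu,z_\mu\ge0$ in $D_\mu$, then $w_\mu,z_\mu>0$ in $D_\mu$. By (14) both are superharmonic. Let $Z$ be a component of $D_\mu$. A rightmost point of $\overline Z$ has $y_1>\mu$ and is not in the open set $Z$, so it lies on $\partial D\cap\{y_1>\mu\}$, where $w_\mu,z_\mu>0$ by Step 1. Hence neither function vanishes identically in $Z$, and the strong maximum principle gives positivity in $Z$.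

**Step 4: moving the line.** The aim is $w_\mu,z_\mu\ge0$ for all $\mu\in(\lambda_0,\Lambda)$. For $\mu$ close to $\Lambda$ we have $|D_\mu|<\delta$, and Step 2 with $D'=D_\mu$ applies. Let $\lambda_*$ be the infimum of those $\mu\in(\lambda_0,\Lambda)$ such that $w_{\mu'},z_{\mu'}\ge0$ in $D_{\mu'}$ for all $\mu'\in(\mu,\Lambda)$, and suppose $\lambda_*>\lambda_0$. By continuity in $\mu$, $w_{\lambda_*},z_{\lambda_*}\ge0$ in $D_{\lambda_*}$, and by Step 3 they are positive there. Choose a compact $K\subset D_{\lambda_*}$ with $|D_{\lambda_*}\setminus K|<\delta/2$. For $\mu<\lambda_*$ close to $\lambda_*$ we have $w_\mu,z_\mu>0$ on $K$ and $|D_\mu\setminus K|<\delta$. The boundary of $D_\mu\setminus K$ lies in $\partial D_\mu\cup K$, where $w_\mu,z_\mu\ge0$, so Step 2 gives $w_\mu,z_\mu\ge0$ on $D_\mu\setminus K$ and hence in $D_\mu$. This contradicts the choice of $\lambda_*$. So $\lambda_*=\lambda_0$, and Step 3 gives the strict inequalities of the lemma for each $\mu\in(\lambda_0,\Lambda)$.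

**Step 5: the sign of the derivative.** Let $y\in T_\mu\cap D$, $\mu\in(\lambda_0,\Lambda)$. Near $y$ the set $D_\mu$ is a half-disk, in which $w_\mu>0$ is superharmonic, and $w_\mu(y)=0$. Hopf's lemma gives $0<\partial_1w_\mu(y)=-2\partial_1U(y)$, and likewise for $V$. The sets $T_\mu\cap D$, $\mu\in(\lambda_0,\Lambda)$, cover $D_{\lambda_0}$. $\square$

The constants $C_1$ and $\delta$ depend on the solution and blow up with the exponents. This does no harm, because the conclusion is about $D_{\lambda_0}$, and $\lambda_0$ is determined by the geometry alone.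

## 8. Inversion at a boundary point: proof of Lemma 2

If $\Omega$ is strictly convex near a boundary point, a line cuts off a small cap there, and one would like to apply Lemma 4 to $\Omega$ itself. On a general domain there may be no cap. Take the annulus $\{1<|x|<2\}$ and $z=(1,0)$. The tangent line $\{x_1=1\}$ contains the points $(1,\theta)\in\Omega$ and has points of $\Omega$ on both sides arbitrarily near $z$; for instance $(1-\frac{\theta^2}4,\theta)$ has squared norm $1+\frac{\theta^2}2+\frac{\theta^4}{16}>1$. The remedy is an inversion in a disk that touches $\Omega$ from outside at $z$: it makes the boundary strictly convex at $z$, at the price of a weight $h$, and the weight has the monotonicity that Lemma 4 wants.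

In this example, let $c=(\frac12,0)$, and use the inversion $y\mapsto x=c+\frac12\frac{y}{|y|^2}$. The points $z$ and $-z$ are at distances $\frac12$ and $\frac32$ from $c$, so they come from $y=(1,0)$ and $y=(-\frac13,0)$. The points $(2,0)$ and $(-2,0)$ come from $(\frac13,0)$ and $(-\frac15,0)$. So the annulus becomes $D$, the open disk with diameter $[-\frac13,1]$ on the axis minus the closed disk with diameter $[-\frac15,\frac13]$. The big disk is centered at $(\frac13,0)$. For $\mu\in(\frac23,1)$ the reflection in $T_\mu$ of the part $\{y_1>\mu\}$ of $\overline D$ stays in the open big disk, and its first coordinates are $\ge2\mu-1>\frac13$, so it avoids the hole. Thus (H) holds for $\mu\in(\frac23,1)$.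

*Proof of Lemma 2.* Let $\nu$ be the outer normal.

**Step 1: the inversion and the transformed system.** Since $\partial\Omega$ is $C^2$ and compact, there is $R>0$ such that for every $z\in\partial\Omega$, with $c_z=z+R\nu(z)$, $\overline{B_R(c_z)}\cap\overline\Omega=\{z\}$. Let $O_z$ be a rotation with $O_ze_1=-\nu(z)$, let $\iota(y)=y/|y|^2$, and
$$F_z(y)=c_z+R\,O_z\,\iota(y),$$
a bijection of $\mathbb R^2\setminus\{0\}$ onto $\mathbb R^2\setminus\{c_z\}$ with $F_z(e_1)=z$. Put $D=F_z^{-1}(\Omega)$. Since $|F_z(y)-c_z|=R/|y|$ and $|x-c_z|>R$ for $x\in\Omega$, we have $D\subset\{|y|<1\}$. Since $\Omega$ is bounded, $0\notin\overline D$; thus $\overline D=F_z^{-1}(\overline\Omega)$. Since $e_1\in\partial D$, $\sup_Dy_1=1$.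

The derivative $D\iota(y)=|y|^{-2}\big(I-2\frac{yy^{T}}{|y|^2}\big)$ is $|y|^{-2}$ times a reflection, and the components of $\iota$ are harmonic in the plane. So by the chain rule $\Delta(u\circ F_z)=R^2|y|^{-4}(\Delta u)\circ F_z$. Hence $U=u\circ F_z$ and $V=v\circ F_z$ satisfy
$$-\Delta U=hV^p,\quad-\Delta V=hU^q\quad\text{in }D,\qquad h(y)=R^2|y|^{-4},$$
they are positive in $D$, zero on $\partial D$, continuous on $\overline D$ and $C^2$ in $D$. The weight $h$ is positive and continuous on $\overline D$. If $\mu>0$ and $y_1>\mu$, then $|y^\mu|<|y|$ by (13), so $h(y^\mu)\ge h(y)$ whenever $y,y^\mu\in D$.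

What remains is (H), with a $\lambda_0$ that is the same for all $z$.

**Step 2: a global defining function.** This lets us express "inside $\Omega$" by one inequality with uniform control of the gradient. Cover $\partial\Omega$ by finitely many open balls $B_i$ with $\rho_i\in C^2(B_i)$ such that $\Omega\cap B_i=\{\rho_i<0\}$, $\partial\Omega\cap B_i=\{\rho_i=0\}$, and $\nabla\rho_i$ is a positive multiple of $\nu$ on $\partial\Omega\cap B_i$. (In local coordinates where $\Omega$ is $\{x_2<g(x_1)\}$, take $\rho_i=x_2-g(x_1)$.) Let $\chi_i\in C_c^\infty(B_i)$, $\chi_i\ge0$, with $\sum\chi_i=1$ on a neighborhood $W$ of $\partial\Omega$, and put $\rho=\sum\chi_i\rho_i\in C^2(\mathbb R^2)$. At a point of $W$ every $\rho_i$ with $\chi_i>0$ has the same sign: negative in $\Omega$, zero on $\partial\Omega$, positive outside $\overline\Omega$. So $\Omega\cap W=\{\rho<0\}\cap W$ and $\overline\Omega\cap W=\{\rho\le0\}\cap W$. On $\partial\Omega$ the terms $\rho_i\nabla\chi_i$ vanish, so $\nabla\rho=\sum\chi_i\nabla\rho_i=k\nu$ with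 $k$ continuous and positive; by compactness $k\ge k_0>0$.

For the unit disk one may take simply $\rho=|x|^2-1$ near the circle; then $\nabla\rho=2\nu$ there.

**Step 3: the transformed defining function increases in $y_1$ near $e_1$, uniformly in $z$.** Let $Q=\{|y_1-1|<s_0,\ |y_2|<s_0\}$ with $0<s_0\le\frac14$. On the convex set $Q$ we have $|y|\ge\frac34$ and $|D\iota(y)|=|y|^{-2}\le2$, so $|F_z(y)-z|=R|\iota(y)-\iota(e_1)|\le2\sqrt2\,Rs_0$. Hence $F_z(Q)\subset W$ for all $z$ if $s_0$ is small. Put $\tilde\rho_z=\rho\circ F_z$ on $Q$; then $D\cap Q=\{\tilde\rho_z<0\}$ and $\overline D\cap Q=\{\tilde\rho_z\le0\}$. Moreover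
$$\partial_1\tilde\rho_z(y)=\nabla\rho(F_z(y))\cdot R\,O_z\,D\iota(y)e_1 .$$
At $y=e_1$ we have $D\iota(e_1)e_1=-e_1$ and $-O_ze_1=\nu(z)$, so $\partial_1\tilde\rho_z(e_1)=Rk(z)\ge Rk_0$. The functions $\nabla\rho$ and $D\iota$ (the latter on $\{|y|\ge\frac34\}$) are bounded and uniformly continuous, $F_z$ is Lipschitz on $Q$ with constant $2R$, and $O_z$ is orthogonal. So $\partial_1\tilde\rho_z$ has on $Q$ a modulus of continuity independent of $z$. After decreasing $s_0$, independently of $z$,
$$\partial_1\tilde\rho_z\ge\tfrac12Rk_0>0\quad\text{on }Q.$$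

**Step 4: condition (H).** Choose $\lambda_0\in(0,1)$ with $2(1-\lambda_0)<s_0$ and $\sqrt{1-\lambda_0^2}<s_0$; it depends only on $\Omega$. Let $\mu\in(\lambda_0,1)$, $y\in\overline D$, $y_1>\mu$. Since $|y|\le1$, $|y_2|\le\sqrt{1-y_1^2}<s_0$. Also $2\lambda_0-1<2\mu-y_1<y_1\le1$, so both $y$ and $y^\mu$ lie in $Q$, on a horizontal segment in $Q$ with $y^\mu$ to the left. By Step 3, $\tilde\rho_z(y^\mu)<\tilde\rho_z(y)\le0$, so $y^\mu\in D$. This is (H). By Lemma 4, $\partial_1U,\partial_1V<0$ in $D\cap\{y_1>\lambda_0\}$.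

**Step 5: back to $\Omega$.** Set $\varepsilon=\min(1,R(1-\lambda_0))$. Let $x\in\Omega$ with $d(x)<\varepsilon$, let $z$ be a nearest boundary point and $y=F_z^{-1}(x)\in D$. By the distance formula $|\iota(a)-\iota(b)|=\frac{|a-b|}{|a||b|}$,
$$|y-e_1|=\frac{R|x-z|}{|x-c_z||z-c_z|}\le\frac{|x-z|}R<1-\lambda_0,$$
because $|z-c_z|=R$ and $|x-c_z|\ge R$. So $y_1>\lambda_0$ and $\nabla U(y),\nabla V(y)\ne0$. As $DF_z(y)$ is invertible, $\nabla u(x),\nabla v(x)\ne0$. $\square$

With Lemma 2, the proof of Theorem A and of the Corollary is complete.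

## 9. Solutions as maximizers: Theorem B, part 3

Let $\Omega$ be a bounded $C^2$ domain, $p,q\ge1$, $pq>1$. Let $s=1+\frac1p\in(1,2]$ and let $G=(-\Delta)^{-1}$ with zero Dirichlet data.

**Step 1: a maximizer.** The operator $G:L^s\to W^{2,s}\cap W^{1,s}_0$ is bounded, and it is compact into $C(\overline\Omega)$ because $s>1=\frac n2$ with $n=2$. Let $S=\sup\{\|Gf\|_{L^{q+1}}:\|f\|_{L^s}\le1\}>0$. A maximizing sequence has a weakly convergent subsequence $f_k\rightharpoonup f$, and $Gf_k\to Gf$ uniformly, so $\|Gf\|_{q+1}=S$ with $\|f\|_s\le1$; by homogeneity $\|f\|_s=1$. Since $G$ preserves nonnegativity, $G(|f|\pm f)\ge0$, i.e. $|Gf|\le G|f|$, so we may take $f\ge0$.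

**Step 2: the Euler equation.** For $g\in L^s$ the function $\tau\mapsto\|G(f+\tau g)\|_{q+1}/\|f+\tau g\|_s$ is differentiable at $\tau=0$ and maximal there. The derivative is $S^{-q}\int(Gf)^qGg-S\int f^{1/p}g$, since $s-1=\frac1p$ and $\|f\|_s=1$. So
$$S^{-(q+1)}\int(Gf)^q\,Gg=\int f^{1/p}g\qquad\text{for all }g\in L^s.$$
The operator $G$ is symmetric: $\int(Gg)k=\int g\,Gk$ for bounded $g,k$ by integration by parts, and for $g\in L^s$, $k$ bounded, by approximation. Hence $f^{1/p}=S^{-(q+1)}G((Gf)^q)$.

**Step 3: positivity and regularity.** Put $U=Gf\ge0$ and $V=G(U^q)$, so $f=\mu V^p$ with $\mu=S^{-(q+1)p}>0$, and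
$$-\Delta U=\mu V^p,\qquad-\Delta V=U^q .$$
Since $U\in C(\overline\Omega)$, $V\in W^{2,s'}$ for all $s'<\infty$, so $V\in C^1(\overline\Omega)$. As $U\ge0$ and $U\not\equiv0$, $V$ is superharmonic, $\ge0$ and not $\equiv0$, so $V>0$ in $\Omega$. Then $V^p$ is bounded, positive and $C^1$ in $\Omega$; so $U\in C^1(\overline\Omega)$, $U>0$, and $U\in C^2(\Omega)$ by interior Schauder theory. Finally $U^q\in C^1(\Omega)$ and $V\in C^2(\Omega)$.

**Step 4: removing $\mu$.** Put $u=aU$, $v=a^qV$. Then $-\Delta v=a^qU^q=u^q$ and $-\Delta u=a\mu V^p=a^{1-pq}\mu\,v^p$, so $a^{pq-1}=\mu$ gives a solution of (2). This is possible because $pq>1$. $\blacksquare$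

*Radial version.* Let $\Omega$ be a disk or an annulus centered at $0$. By uniqueness $G$ maps radial functions to radial functions. Take the supremum among radial $f$, and denote it again by $S$. The Euler equation holds for all radial $g\in L^s$. The function $k=S^{-(q+1)}G((Gf)^q)-f^{1/p}$ is radial and belongs to $L^{p+1}$; testing with $g=|k|^{p-1}k\in L^{(p+1)/p}=L^s$ gives $\int|k|^{p+1}=0$, so $k=0$. The rest is unchanged and gives a radial solution.

## 10. The disk: Theorem B, parts 2 and 1

Let $\Omega$ be the unit disk.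

*Radial symmetry.* For any direction $e$ in the role of $e_1$, Lemma 4 applies with $h\equiv1$ and $\lambda_0=0$, since (H) was checked in Section 7. Letting $\mu\to0$ gives $u(y^0)\ge u(y)$ for $y\cdot e>0$, where $y^0$ is the reflection of $y$ in the line through $0$ orthogonal to $e$; using $-e$ gives the reverse inequality. So $u$ and $v$ are symmetric about every line through $0$, hence radial. Since the derivative in direction $e$ is negative on $\{y\cdot e>0\}$, they are strictly decreasing in $|x|$. Hence $N=u(0)$ and $M=v(0)$.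

*Proof of part 2.* Drop the index $n$ and put $X=\frac{\log q}p\to\infty$. As $p\ge1$, $\log q\ge X$, so $q\to\infty$. Once $X\ge1$ we have $p\le\log q$, so $p\le q$. Also $pq-1\ge q-1\ge1$ eventually, so $(*)$ holds with $\kappa=1$, and $C,c$ and the constants $C_2,\varepsilon$ of (5) are now absolute. By Lemma 1 and Theorem A, $c\le N\le C$ and $c\le M\le CX$ for large $n$. Hence
$$\frac{p|\log M|}{\log q}=\frac{|\log M|}X\to0,\qquad\text{i.e. }M^p=q^{o(1)}. \tag{15}$$
Let $w(t)$ be the value of $v$ on $|x|=e^{-t}$, $t\ge0$, and $m(s)=\int_{B_s}u^q$. Then $w(0)=0$, $w'(t)=\frac1{2\pi}m(e^{-t})$, and $w$ is nondecreasing and concave. With $\alpha=w'(0)=\frac1{2\pi}\int u^q$ we have $w(t)\le\alpha t$, and $w(t)/t$ is nonincreasing. The plan is to show that $w(t)\approx\alpha t$ down to the radius $q^{-1/2}$, so that the model of Section 1 becomes exact.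

**Step 1: two formulas.** We need $N$ in terms of $w$, and the size of $A_p$. The Green representation at the center gives
$$N=\int_0^1\log\frac1s\,v(s)^ps\,ds=\int_0^\infty t\,w(t)^pe^{-2t}dt. \tag{16}$$
For $x\ge1$, $\Gamma(x+1)\le\max_t(t^xe^{-t/2})\int_0^\infty e^{-t/2}dt=2(2x/e)^x$. With $x=p+1\le2p$ this gives $\Gamma(p+2)\le2(4p/e)^{p+1}\le(Cp)^p$, because $p\le2^p$. Also $\Gamma(p+2)\ge\int_p^\infty t^{p+1}e^{-t}dt\ge p^{p+1}e^{-p}\ge(p/e)^p$. Hence
$$\frac cp\le A_p\le\frac Cp. \tag{17}$$

**Step 2: $w(p)\ge c_2$ for an absolute $c_2\in(0,1)$.** This keeps $v$ from being too small near the center. We have $w(t)\le w(p)$ for $t\le p$ and $w(t)\le w(p)\frac tp$ for $t\ge p$, so by (16)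
$$c\le N\le w(p)^p\Big[\int_0^\infty te^{-2t}dt+p^{-p}\int_0^\infty t^{p+1}e^{-2t}dt\Big]=w(p)^p\Big[\tfrac14+p^{-p}\Gamma(p+2)2^{-p-2}\Big]\le(Cw(p))^p .$$
Take $p$-th roots.

**Step 3: $u^q$ is negligible outside radius about $q^{-1/2}$.** By Step 2 and monotonicity, $v\ge c_2$ for $|x|\le e^{-p}$. So for $\varrho\le e^{-p}$, $u'(\varrho)=-\frac1\varrho\int_0^\varrho v^ps\,ds\le-\frac12c_2^p\varrho$ and $u(\varrho)\le N-\frac14c_2^p\varrho^2$. Fix $\eta\in(0,1)$ and set $r_\eta=q^{-(1-\eta)/2}$. Then $r_\eta\le e^{-p}$ as soon as $X\ge\frac2{1-\eta}$. Moreover $c_2^p=q^{-|\log c_2|/X}\ge q^{-\eta/4}$ for large $n$. Since $u$ is decreasing, for $\varrho\ge r_\eta$ and large $n$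
$$u(\varrho)^q\le u(r_\eta)^q\le N^q\Big(1-\frac{c_2^pr_\eta^2}{4N}\Big)^q\le N^q\exp\Big(-\frac{q^\eta c_2^p}{4N}\Big)\le N^q\exp(-q^{\eta/2}); \tag{18}$$
the last inequality holds because $q^\eta c_2^p\ge q^{3\eta/4}$ and $N\le C$.

**Step 4: $N^q\le q^{1+o(1)}$.** This makes (18) useful. Lemma 3 applies with $x_0=x_1=0$, and with (6) and (15)
$$N^q\le\frac{C_2}{r^2}=C_2\max\Big(\frac4{\varepsilon^2},\frac{qM^p}N\Big)\le q^{1+o(1)} .$$

**Step 5: $w$ is almost linear.** By Steps 3 and 4, $\int_{r_\eta<|x|<1}u^q\le\pi q^{1+o(1)}\exp(-q^{\eta/2})\le\exp(-q^{\eta/4})$ for large $n$. On the other hand $\alpha\ge\frac{w(p)}p\ge\frac{c_2}p\ge\frac{c_2}{\log q}$. So the outer part is a vanishing fraction of the total mass $2\pi\alpha$: with $L_\eta=\frac{1-\eta}2\log q=\log\frac1{r_\eta}$ we have $m(e^{-t})\ge m(r_\eta)\ge2\pi\alpha(1-\delta_n)$ for $t\le L_\eta$, where $\delta_n\to0$. Integrating,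
$$\alpha(1-\delta_n)t\le w(t)\le\alpha t,\qquad0\le t\le L_\eta. \tag{19}$$

**Step 6: $N\to1$.** By Step 5,
$$\frac c{\log q}\le2\pi\alpha(1-\delta_n)\le m(r_\eta)\le\pi r_\eta^2N^q=\pi q^{-(1-\eta)}N^q .$$
So $N^q\ge1$, i.e. $N\ge1$, for large $n$. With Step 4, $1\le N\le q^{(1+o(1))/q}\to1$. This is the claim on $\|u_n\|_\infty$.

**Step 7: $\alpha=(1+o(1))\,2A_p$.** This is the model computation, now with error control. Note $2^{-p-2}\Gamma(p+2)=(2A_p)^{-p}$. By (16) and $w\le\alpha t$, $N\le\alpha^p2^{-p-2}\Gamma(p+2)=\big(\frac{\alpha}{2A_p}\big)^p$. By (16) and (19),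
$$N\ge(\alpha(1-\delta_n))^p2^{-p-2}\int_0^{2L_\eta}t^{p+1}e^{-t}dt\ge\Big(\frac{\alpha(1-\delta_n)}{2A_p}\Big)^p\Big(1-\frac{p+2}{2L_\eta}\Big).$$
The last inequality is Markov's inequality for the Gamma law with density $t^{p+1}e^{-t}/\Gamma(p+2)$ and mean $p+2$. Since $\frac{p+2}{2L_\eta}\le\frac{3p}{(1-\eta)\log q}=\frac3{(1-\eta)X}\to0$, $N\to1$ and $p\ge1$, taking $p$-th roots in both inequalities gives the claim.

**Step 8: the maximum of $v$.** For the lower bound, by (19) and Step 7, $M\ge w(L_\eta)\ge\alpha(1-\delta_n)L_\eta=(1-\eta+o(1))A_p\log q$. For the upper bound take $r$ from (6). By (15), $\frac N{qM^p}=q^{-1+o(1)}\to0$, so $r^2=q^{-1+o(1)}$ for large $n$. Lemma 3 gives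
$$M\le w\Big(\log\frac1r\Big)+C_2\le\alpha\log\frac1r+C_2=(1+o(1))A_p\log q+C_2 .$$
By (17), $A_p\log q\ge cX\to\infty$, so $M\le(1+o(1))A_p\log q$. As $\eta\in(0,1)$ was arbitrary, part 2 follows. $\blacksquare$

*Proof of part 1.* Suppose the bound for $v$ fails for some $\kappa$. Then there are solutions, with exponents satisfying $(*)$, such that $\|v_n\|_\infty\big/\big(1+\frac{\log q_n}{p_n}\big)\to0$. As $\|v_n\|_\infty\ge c$ by Lemma 1, $\frac{\log q_n}{p_n}\to\infty$. By part 2 and (17), $\|v_n\|_\infty\ge c\,\frac{\log q_n}{p_n}$ for large $n$, with $c>0$ absolute. This is a contradiction. The bound for $u$ follows by the symmetry $(u,p)\leftrightarrow(v,q)$. $\blacksquare$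

## 11. Radial solutions on the annulus: Proposition C

On the annulus $\{1<|x|<2\}$ a radial function cannot concentrate at a point, and the argument of Section 1 returns. Existence of radial solutions for all $p,q\ge1$, $pq>1$, was shown at the end of Section 9.

Let $(u,v)$ be a radial solution with $(*)$ and put $t=\log|x|\in(0,L)$, $L=\log2$. For radial functions $\Delta v=e^{-2t}v_{tt}$, so $-v_{tt}=e^{2t}u^q$ with $v=0$ at $t=0$ and $t=L$. Hence
$$v(t)=\int_0^Lg(t,s)\,e^{2s}u^q\,ds,\qquad g(t,s)=\frac{\min(t,s)\,(L-\max(t,s))}L\le\frac{s(L-s)}L .$$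
The first eigenfunction $\varphi$ is radial, because the first eigenvalue is simple, and by Hopf's lemma $\varphi\ge c\,s(L-s)$ at $|x|=e^s$. Since $dx$ corresponds to $2\pi e^{2s}ds$, Lemma 1 gives
$$v\le C\int_0^Lu^q\varphi\,e^{2s}ds\le C\int_\Omega u^q\varphi\,dx\le C(\kappa).$$
The same argument bounds $u$. In particular, for $p=1$ and $q\to\infty$ these solutions stay bounded while $1+\frac{\log q}p\to\infty$, so the lower bounds of Theorem B do not hold for all solutions on general domains. $\blacksquare$
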